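# Frameworks on a sphere whose radius may change

## 1. Four points on a circle of variable radius

Put four points on a circle centered at the origin of the plane, and join them cyclically $1,2,3,4,1$ by bars. The points may slide along the circle, and the circle may also grow or shrink about the origin, with all four points staying on it. The bars keep their lengths. Can anything move, apart from a rotation of the whole picture?

Write $p_i=r(\cos\theta_i,\sin\theta_i)$ and $\alpha_i=\theta_{i+1}-\theta_i$ (indices mod 4), so that $\alpha_1+\alpha_2+\alpha_3+\alpha_4=0$. Assume that no $\alpha_i$ is a multiple of $\pi$: the ends of a bar are neither equal nor antipodal. The squared length of the $i$-th bar is $4r^2\sin^2(\alpha_i/2)$, and half of its derivative is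
$$2r\sin\tfrac{\alpha_i}2\Big(2\dot r\sin\tfrac{\alpha_i}{2}+r\cos\tfrac{\alpha_i}{2}\,\dot\alpha_i\Big).$$
To first order the bar keeps its length exactly when $\dot\alpha_i=-\frac{2\dot r}{r}\tan\frac{\alpha_i}2$. The $\dot\alpha_i$ come from velocities $\dot\theta_i$ if and only if they sum to zero. So a velocity $\dot r$ of the radius is possible if and only if
$$\dot r\cdot T=0,\qquad T=\sum_{i=1}^4\tan\frac{\alpha_i}{2}. \tag{1}$$
If $T\ne0$, then $\dot r=0$, all $\dot\alpha_i$ vanish, all $\dot\theta_i$ are equal, and the motion is a rotation. If $T=0$, we may take $\dot r=1$ and obtain a motion that is not a rotation. Two positions show both behaviors.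

* The square, $\theta=0^\circ,90^\circ,180^\circ,270^\circ$. Here $\alpha_1=\alpha_2=\alpha_3=90^\circ$ and $\alpha_4=-270^\circ$, so every tangent is $1$ and $T=4$. It is rigid.
* The crossed position, $\theta=0^\circ,60^\circ,150^\circ,90^\circ$. Here $(\alpha_i)=(60^\circ,90^\circ,-60^\circ,-90^\circ)$ and $T=0$. It moves.

So the same graph can be rigid in one position and movable in another. As usual in rigidity theory, we ask about the best behaved positions.

The computation applies to any graph on the circle. In a position where no edge joins equal or antipodal points, each edge prescribes its $\dot\alpha$ in terms of $\dot r$. On a tree these prescriptions can always be met with $\dot r=1$, so a tree moves. On a disconnected graph one component can be rotated alone. Now take a simple connected graph with exactly $n$ edges, where $n$ is the number of vertices. It has exactly one cycle, of length $k\ge3$. Place that cycle as a regular $k$-gon and hang the remaining trees on it, with no edge joining equal or antipodal points. The cycle condition reads $\dot r\cdot k\tan(\pi/k)=0$, so $\dot r=0$ and only rotations remain.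 If instead the cycle is a pair of parallel edges, its two angles are $\alpha$ and $-\alpha$, so $T=\tan\frac\alpha2+\tan\frac{-\alpha}2=0$ in every position: a doubled edge does not help.

On the line, a minimally rigid graph is a spanning tree. On the expanding circle the minimally rigid graphs seem to be "spanning, with one edge more, and simple". Is this true for spheres of every dimension, with "spanning" taken in the $d$-dimensional rigidity matroid?

## 2. Frameworks, rigidity matroids and elongations

Throughout, $d\ge1$ and $G=(V,E)$ is a finite graph on $n=|V|$ vertices, with parallel edges allowed unless we say "simple". All vertices receive one color; this **uniform** coloring $\chi$ means that all vertices are constrained to one and the same sphere, centered at the origin, whose radius $r>0$ is a variable. We write $p_v=p(v)$.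

**Frameworks and motions.** A framework $(G,\chi,p)$ on $r\mathbb S^d$ is a map $p:V\to\mathbb R^{d+1}$ with $\|p_v\|=r$ for all $v$. An infinitesimal motion is a pair $(\dot p,\dot r)$ with $\dot p:V\to\mathbb R^{d+1}$, $\dot r\in\mathbb R$ and
$$(p_u-p_v)\cdot(\dot p_u-\dot p_v)=0\ \ (uv\in E),\qquad p_v\cdot\dot p_v=r\,\dot r\ \ (v\in V). \tag{2}$$
The rigidity matrix $R(G,\chi,p)$ is the coefficient matrix of (2). The row of an edge $uv$ has $p_u-p_v$ at $u$, $p_v-p_u$ at $v$, and $0$ at $\dot r$. The row of a vertex $v$ has $p_v$ at $v$ and $-r$ at $\dot r$. There are $|E|+n$ rows and $(d+1)n+1$ columns.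

**Rigid, generic, isostatic.** A motion is trivial if $\dot r=0$ and $\dot p_v=Sp_v$ for all $v$, with $S$ a skew-symmetric $(d+1)\times(d+1)$ matrix. The framework is infinitesimally rigid if every infinitesimal motion is trivial. It is generic if $R(G,\chi,p)$ has the maximum rank among all frameworks of $(G,\chi)$ on spheres of this type. The pair $(G,\chi)$ is rigid on $r\mathbb S^d$ if its generic frameworks are infinitesimally rigid, and isostatic if moreover the rows of $R(G,\chi,p)$ are linearly independent for a generic framework.

**Example: $K_{d+2}$.** Place the $d+2$ vertices at affinely independent points of the sphere. They form a simplex in $\mathbb R^{d+1}$, and a simplex is infinitesimally rigid there, so a motion has the form $\dot p_v=Sp_v+t$ with $S$ skew and $t\in\mathbb R^{d+1}$. The vertex equations say $p_v\cdot t=r\dot r$ for all $v$, so $t$ is orthogonal to all differences $p_u-p_v$. These span $\mathbb R^{d+1}$. Hence $t=0$ and $\dot r=0$, and the framework is infinitesimally rigid. (A simplex determines its circumradius.)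

**The flat theory.** For simple $G$ and $q:V\to\mathbb R^d$, the matrix $R_d(G,q)$ has one row per edge $uv$, with $q_u-q_v$ at $u$ and $q_v-q_u$ at $v$. A *stress* of $(G,q)$ is a vector in its left kernel: $\sigma\in\mathbb R^E$ with
$$\sum_{v:uv\in E}\sigma_{uv}(q_u-q_v)=0\quad\text{for all }u\in V. \tag{3}$$
The generic rigidity matroid $\mathcal R_d(V)$ on the edges of the complete graph on $V$ has rank function $r_d(F)=\max_q\operatorname{rank}R_d((V,F),q)$. For $n\ge d$ its rank is $D:=dn-\binom{d+1}2$.

**Elongation.** For $t\ge0$, the $t$-th elongation of $\mathcal R_d(V)$ is the matroid whose bases are the spanning sets of $\mathcal R_d(V)$ with exactly $D+t$ elements. For $d=1$ the matroid $\mathcal R_1(V)$ is the graphic matroid, $D=n-1$, and the bases of the first elongation are the connected simple graphs with $n$ edges. On four vertices these are the 4-cycle and the triangle with a pendant edge. For $d=2$, $n=4$ we have $D+1=6$, and the only base is $K_4$. Since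
$$\tbinom n2-D=\tfrac12\big((n-d)^2-(n-d)\big)=\tbinom{n-d}2, \tag{4}$$
there are at least $D+1$ edges available exactly when $n\ge d+2$ (for $n\geq d$). For $n\le d+1$ the first elongation is not defined.

The following statement was conjectured in Nixon, Schulze, Tanigawa and Whiteley, "Rigidity of frameworks on expanding spheres", arXiv:1501.01391 (2015). It is true for every $d$.

**Theorem 1.** Let $d\ge1$, $n\ge d+2$ and let $(G,\chi)$ be uniformly colored. Then $(G,\chi)$ is isostatic on $r\mathbb S^d$ if and only if $G$ is simple and $E$ is a base of the first elongation of $\mathcal R_d(V)$.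

**Two normalizations.** Replacing $(p,r)$ by $(cp,cr)$ with $c>0$ multiplies $R$ by $c$. Replacing $p$ by $Ap$ with $A$ orthogonal multiplies $R$ on the right by the invertible block matrix $\operatorname{diag}(A^T,\dots,A^T,1)$. So to find the maximum rank we may take $r=1$, and we may rotate.

## 3. Row dependencies: stresses and one extra linear condition

We compute the rank of $R$ from its left kernel. For simple $G$ and any map $p:V\to\mathbb R^{d+1}\setminus\{0\}$ put
$$S(p)=\Big\{\omega\in\mathbb R^E:\ \sum_{v:uv\in E}\omega_{uv}p_v\in\mathbb Rp_u\ \text{ for all }u\in V\Big\}, \tag{5}$$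
and, when all $\|p_v\|=1$,
$$F_p(\omega)=\sum_{uv\in E}\omega_{uv}(1-p_u\cdot p_v). \tag{6}$$

**Lemma 2.** Let $G$ be simple and $p:V\to\mathbb S^d$ (so $r=1$). Then
$$\operatorname{rank}R(G,\chi,p)=n+|E|-\dim S(p)+\varepsilon,$$
where $\varepsilon=1$ if $F_p$ is not identically zero on $S(p)$, and $\varepsilon=0$ otherwise.

*Proof.* A left-kernel vector is a pair $(\omega,\lambda)\in\mathbb R^E\times\mathbb R^V$. The columns of the vertices $u$ and the column of $\dot r$ give
$$\sum_{v:uv\in E}\omega_{uv}(p_u-p_v)+\lambda_up_u=0\quad(u\in V),\qquad \sum_{u}\lambda_u=0. \tag{7}$$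
The first family says that $\sum_v\omega_{uv}p_v=\big(\lambda_u+\sum_v\omega_{uv}\big)p_u$. So it has a solution $\lambda$ exactly when $\omega\in S(p)$, and then $\lambda$ is determined by $\omega$, because $p_u\ne0$. Taking the inner product with $p_u$ gives
$$\lambda_u=-\sum_{v:uv\in E}\omega_{uv}(1-p_u\cdot p_v).$$
Summing over $u$ counts each edge twice: $\sum_u\lambda_u=-2F_p(\omega)$. Hence the left kernel is isomorphic to the kernel of the linear functional $F_p$ on $S(p)$, of dimension $\dim S(p)-\varepsilon$. Since $R$ has $n+|E|$ rows, the formula follows. $\square$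

The next lemma compares $S(p)$ with flat stresses by central projection. We allow arbitrary nonzero scale factors; that freedom will be the key.

**Lemma 3.** Let $G$ be simple.
(a) If $p_v=a_v(q_v,1)$ with $q_v\in\mathbb R^d$ and $a_v\ne0$ for all $v$, then $\omega\mapsto\sigma$, $\sigma_{uv}=a_ua_v\omega_{uv}$, is an isomorphism from $S(p)$ onto the space of stresses of $(G,q)$. So $\dim S(p)=|E|-\operatorname{rank}R_d(G,q)$.
(b) For every $p:V\to\mathbb R^{d+1}\setminus\{0\}$ we have $\dim S(p)\ge|E|-r_d(E)$.

*Proof.* (a) We have $\sum_v\omega_{uv}p_v=a_u^{-1}\sum_v\sigma_{uv}(q_v,1)$. This lies in $\mathbb Rp_u=\mathbb R(q_u,1)$ if and only if $\sum_v\sigma_{uv}(q_v,1)=c\,(q_u,1)$ for some $c$. The last coordinate forces $c=\sum_v\sigma_{uv}$, and the condition becomes $\sum_v\sigma_{uv}q_v=\big(\sum_v\sigma_{uv}\big)q_u$, which is (3). The map $\omega\mapsto\sigma$ is invertible since all $a_v\ne0$.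

(b) For $A$ orthogonal, $S(Ap)=S(p)$. Finitely many hyperplanes do not cover $\mathbb R^{d+1}$, so there is a unit vector $e$ with $e\cdot p_v\ne0$ for all $v$. A rotation taking $e$ to the last basis vector makes all last coordinates nonzero. Now (a) applies, and $\operatorname{rank}R_d(G,q)\le r_d(E)$. $\square$

If $\operatorname{rank}R_d(G,q)=r_d(E)$ and $p$ is the radial projection of the points $(q_v,1)$ to the unit sphere, then $\dim S(p)=|E|-r_d(E)$ is as small as possible. For the rank $n+D+1$ that Theorem 1 needs, with $r_d(E)=D$ and $|E|=D+1$, only one thing is left: the single stress $\omega$, unique up to scale, should satisfy $F_p(\omega)\ne0$ for a suitable $p$.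

**Example: $K_{d+2}$ again.** Suppose $\sum_vb_vp_v=0$ with $b\ne0$ and $\|p_v\|=1$. Then $\omega_{uv}=b_ub_v$ lies in $S(p)$, since $\sum_{v\ne u}b_ub_vp_v=-b_u^2p_u$. The diagonal terms below vanish because $1-p_v\cdot p_v=0$, so
$$F_p(\omega)=\tfrac12\sum_{u,v}b_ub_v(1-p_u\cdot p_v)=\tfrac12\Big(\sum_vb_v\Big)^2-\tfrac12\Big\|\sum_vb_vp_v\Big\|^2=\tfrac12\Big(\sum_vb_v\Big)^2. \tag{8}$$
If the $p_v$ are affinely independent, this is nonzero, in agreement with Section 2.

## 4. Flattening the sphere, and where this stops

A natural attempt is to push all points toward the north pole, where the sphere looks flat. Fix a stress $\sigma\neq 0$ of $(G,q)$. It is also a stress of $(G,\epsilon q)$ for $\epsilon>0$. Put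
$$p_v=\frac{(\epsilon q_v,1)}{w_v},\qquad w_v=\sqrt{1+\epsilon^2\|q_v\|^2}.$$
By Lemma 3(a) with $a_v=1/w_v$, the corresponding element of $S(p)$ is $\omega_{uv}=w_uw_v\sigma_{uv}$, and
$$F_p(\omega)=\sum_{uv\in E}\sigma_{uv}\big(w_uw_v-1-\epsilon^2q_u\cdot q_v\big).$$
Expand with $w_v=1+\frac{\epsilon^2}2\|q_v\|^2-\frac{\epsilon^4}8\|q_v\|^4+\cdots$. The $\epsilon^2$-term is
$$\frac{\epsilon^2}2\sum_{uv\in E}\sigma_{uv}\|q_u-q_v\|^2=\frac{\epsilon^2}2\sum_uq_u\cdot\sum_{v:uv\in E}\sigma_{uv}(q_u-q_v)=0,$$
because $\sigma$ is a stress. The leading term vanishes for every graph and every $q$. The next term is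
$$\epsilon^4\sum_{uv\in E}\sigma_{uv}\Big(\tfrac14\|q_u\|^2\|q_v\|^2-\tfrac18\|q_u\|^4-\tfrac18\|q_v\|^4\Big)=-\frac{\epsilon^4}8\sum_{uv\in E}\sigma_{uv}\big(\|q_u\|^2-\|q_v\|^2\big)^2. \tag{9}$$

Here we are stuck. To show that (9) is nonzero for some $q$, we would need information about the stress $\sigma$, and for a general $G$ the hypotheses give no formula for it and no signs. The sum (9) can vanish. Take the 4-cycle with $d=1$ and $q=(-x,-y,x,y)$, where $x\ne\pm y$, with $\sigma_{i,i+1}=1/(q_i-q_{i+1})$. Then $\sum_i\sigma_{i,i+1}(q_i^2-q_{i+1}^2)^2$ equals
$$\sum_i(q_i-q_{i+1})(q_i+q_{i+1})^2=(y-x)(x+y)^2-(x+y)(x-y)^2+(x-y)(x+y)^2+(x+y)(x-y)^2=0.$$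
(This is the crossed position of Section 1, turned so that its axis of symmetry points to the pole.) Also, for a doubled edge with stress $(1,-1)$, the corresponding sum (6) is zero for every $p$. So any successful argument must use that $G$ is simple, and the expansion gives no visible place for that hypothesis.

## 5. Antipodal switching

Instead of varying $q$, keep $q$, and so the stress, fixed. Lemma 3(a) allows every choice of $a_v\ne0$. On the unit sphere only the *sign* of $a_v$ is still free: $p_v$ may be replaced by $-p_v$. This changes $S(p)$ only by signs, but it changes the functional $F_p$.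

Try it on the crossed quadrilateral. Move vertex $2$ from $60^\circ$ to its antipode $240^\circ$. The angles become $(\alpha_i)=(240^\circ,-90^\circ,-60^\circ,-90^\circ)$ and
$$T=\tan120^\circ+\tan(-45^\circ)+\tan(-30^\circ)+\tan(-45^\circ)=-\sqrt3-1-\tfrac1{\sqrt3}-1=-2-\tfrac4{\sqrt3}\neq0.$$
By (1) the switched framework is rigid. In (8), switching changes $b_v$ to $s_vb_v$ with $s_v=\pm1$, and some choice of signs makes $\sum_vs_vb_v\ne0$ whenever $b\ne0$. The same thing happens in general.

**Lemma 4 (antipodal switching).** Let $G$ be simple, $p:V\to\mathbb S^d$ and $S(p)\ne0$. For $s\in\{\pm1\}^V$ let $p^s_v=s_vp_v$. Then $\dim S(p^s)=\dim S(p)$ for all $s$, and there is an $s$ such that $F_{p^s}$ is not identically zero on $S(p^s)$.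

*Proof.* **Step 1: the stress space changes only by signs.** For $\omega\in S(p)$ put $\omega^s_{uv}=s_us_v\omega_{uv}$. Since $s_v^2=1$,
$$\sum_v\omega^s_{uv}p^s_v=s_u\sum_v\omega_{uv}p_v\in\mathbb Rp_u=\mathbb Rp^s_u.$$
So $\omega\mapsto\omega^s$ maps $S(p)$ into $S(p^s)$. The same map for $(p^s,s)$ goes back, and the composition is the identity. Hence it is an isomorphism.

**Step 2: the functional as a function of the signs.** Fix $0\ne\omega\in S(p)$ and put $f(s)=F_{p^s}(\omega^s)$. Then
$$f(s)=\sum_{uv\in E}s_us_v\omega_{uv}(1-s_us_v\,p_u\cdot p_v)=\sum_{uv\in E}\omega_{uv}s_us_v-\sum_{uv\in E}\omega_{uv}\,p_u\cdot p_v. \tag{10}$$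
The second sum does not depend on $s$.

**Step 3: $f$ is not the zero function.** Here simplicity enters. Fix an edge $xy$ and average $f(s)s_xs_y$ over all $s\in\{\pm1\}^V$. A monomial averages to $0$ if some variable occurs in it to an odd power, and to $1$ otherwise. The constant in (10) contributes a multiple of the average of $s_xs_y$, which is $0$. An edge $uv$ contributes $\omega_{uv}$ times the average of $s_us_vs_xs_y$, which is $0$ unless $\{u,v\}=\{x,y\}$. As $G$ is simple, only the edge $xy$ itself survives, and
$$2^{-n}\sum_sf(s)s_xs_y=\omega_{xy}. \tag{11}$$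
Since $\omega\ne0$, some $\omega_{xy}\neq 0$, so $f(s)\ne0$ for some $s$. For that $s$ the vector $\omega^s\in S(p^s)$ has $F_{p^s}(\omega^s)\ne0$. $\square$

For a doubled edge with $\omega=(1,-1)$, the right side of (11) would be $1-1=0$, so the argument breaks exactly where the result does.

## 6. The maximum rank

**Theorem 5.** Let $d\ge1$, $n\ge1$, and let $G=(V,E)$ be simple and uniformly colored. The maximum rank of $R(G,\chi,p)$ is
$$n+\min\{|E|,\ r_d(E)+1\}.$$

*Proof.* By scaling, take $r=1$.

**Step 1: upper bound.** The matrix has $n+|E|$ rows, so its rank is at most $n+|E|$. By Lemmas 2 and 3(b), it is also at most $n+|E|-(|E|-r_d(E))+1=n+r_d(E)+1$.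

**Step 2: a framework that attains it.** Choose $q$ with $\operatorname{rank}R_d(G,q)=r_d(E)$ and put $p_v=(q_v,1)/\|(q_v,1)\|$. By Lemma 3(a), $\dim S(p)=|E|-r_d(E)$. If this is $0$, then $\varepsilon=0$ in Lemma 2 and the rank is $n+|E|=n+\min\{|E|,r_d(E)+1\}$. Otherwise $|E|\ge r_d(E)+1$, and Lemma 4 gives $s$ with $\dim S(p^s)=|E|-r_d(E)$ and $F_{p^s}\not\equiv0$ on $S(p^s)$. By Lemma 2, the rank at $p^s$ is $n+r_d(E)+1$, which is the claimed minimum. $\square$

## 7. From rank to rigidity

Trivial motions should fill a space of dimension $\binom{d+1}2$, but if the points do not span $\mathbb R^{d+1}$ they fill less. The next lemma makes sure that this cannot spoil the translation into ranks.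

**Lemma 6.** Let $n\ge d+2$ and let $G$ be uniformly colored (parallel edges allowed). A framework is infinitesimally rigid if its rank is
$$(d+1)n+1-\tbinom{d+1}2=n+D+1.$$
Moreover, $(G,\chi)$ is rigid if and only if the maximum rank of $R$ equals $n+D+1$.

*Proof.* The kernel has dimension $(d+1)n+1-\operatorname{rank}R$. So rank $n+D+1$ means kernel of dimension $\binom{d+1}2$. Trivial motions satisfy (2), because $x\cdot Sx=0$ for skew $S$; so they lie in the kernel. Their space is the image of $S\mapsto(Sp_v)_v$ and has dimension at most $\binom{d+1}2$. Let $k\ge1$ be the dimension of the span $U$ of the points $p_v$.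

**Step 1: spanning frameworks.** If $k=d+1$, the map $S\mapsto(Sp_v)_v$ is injective, so the trivial motions have dimension exactly $\binom{d+1}2$ and the kernel has at least this dimension.

**Step 2: non-spanning frameworks have a larger kernel.** Let $m=d+1-k\ge1$. Every $(\dot p,0)$ with all $\dot p_v\in U^\perp$ is a motion, because all $p_u-p_v$ and $p_v$ lie in $U$; this gives dimension $nm$. The motions $\dot p_v=Tp_v$, with $T$ skew on $U$, have values in $U$ and give a further independent $\binom k2$ dimensions, since the $p_v$ span $U$. As $n\ge d+2=k+m+1$, the kernel has dimension at least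
$$\tbinom k2+(k+m+1)m=\tbinom k2+km+m(m+1)>\tbinom k2+km+\tbinom m2=\tbinom{d+1}2.$$

**Step 3: conclusion.** By Steps 1 and 2, every framework has rank at most $n+D+1$. A framework with rank $n+D+1$ has kernel of dimension $\binom{d+1}2$, so $k=d+1$ by Step 2. Its kernel contains the trivial motions, which have the same dimension by Step 1. So every motion is trivial. This proves the first claim, and the "if" part of the second. Conversely, if a framework of maximum rank is infinitesimally rigid, its kernel consists of trivial motions and has dimension at most $\binom{d+1}2$, so its rank is at least $n+D+1$, hence equal to it. $\square$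

## 8. Proof of Theorem 1

**Step 1: isostatic implies simple and a base.** Let $(G,\chi)$ be isostatic. Two parallel edges give rows that are equal up to sign, and a loop would give a zero row. So independence of the rows forces $G$ to be simple. By Lemma 6 the maximum rank is $n+D+1$. The rows of a generic framework are independent, so it is also $n+|E|$. Hence $|E|=D+1$. Theorem 5 gives $|E|\le r_d(E)+1$, so $r_d(E)\ge D$. Thus $E$ is spanning in $\mathcal R_d(V)$ and has $D+1$ elements: it is a base of the first elongation.

**Step 2: simple and a base implies isostatic.** Let $G$ be simple with $r_d(E)=D$ and $|E|=D+1$. By Theorem 5 the maximum rank is $n+D+1=n+|E|$. The rows of generic frameworks are therefore independent, and $(G,\chi)$ is rigid by Lemma 6. So it is isostatic. $\blacksquare$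

## 9. All independent edge sets and all rigid graphs

**Corollary 7.** Let $G$ be simple and uniformly colored, $n\ge1$. The edge rows together with the vertex rows are generically independent if and only if $|E|\le r_d(E)+1$. For $n\ge d+2$ these sets $E$ are exactly the independent sets of the first elongation of $\mathcal R_d(V)$.

*Proof.* By Theorem 5 the maximum rank is $n+|E|$ if and only if $|E|\le r_d(E)+1$. Let now $n\ge d+2$. If $|F|\le r_d(F)+1$, extend $F$ to a spanning set by adding $D-r_d(F)$ edges, each raising the rank. The result has size $|F|+D-r_d(F)$, which is $D$ or $D+1$. If it is $D$, add one more edge, which exists because $\binom n2-D=\binom{n-d}2\ge1$ by (4). So $F$ lies in a base of the first elongation. Conversely, a base has nullity (size minus rank) equal to $1$, and the nullity of a subset is at most that of the set. So an independent set of the first elongation satisfies $|F|-r_d(F)\le1$. $\square$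

**Corollary 8.** Let $n\ge d+2$ and let $G$ be an arbitrary uniformly colored multigraph with underlying simple edge set $E_0$. Then $G$ is rigid on $r\mathbb S^d$ if and only if $r_d(E_0)=D$ and $|E_0|\ge D+1$. That is, it is rigid if and only if its underlying simple graph is rigid but not isostatic in $\mathbb R^d$.

*Proof.* Deleting loops and repeated parallel edges does not change the row space of $R$. So the maximum rank is $n+\min\{|E_0|,r_d(E_0)+1\}$ by Theorem 5. By Lemma 6, $G$ is rigid if and only if this minimum is $D+1$. Since $r_d(E_0)\le D$, this means $r_d(E_0)=D$ and $|E_0|\ge D+1$. $\square$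

## 10. How many sign patterns work

The switching lemma gives one good $s$. In fact many work, and the flat framework need not be generic.

**Theorem 9.** Let $n\ge d+2$, let $G$ be simple, and let $(G,q)$ be any infinitesimally rigid framework in $\mathbb R^d$ (rank $D$) with $|E|\ge D+1$. Put $p_v=(q_v,1)/\|(q_v,1)\|$. Then for at least $\frac14$ of all $s\in\{\pm1\}^V$, $p^s$ is infinitesimally rigid on the sphere of variable radius.

*Proof.* **Step 1: reduction to counting nonzeros of $f$.** By Lemmas 3(a) and 4, $\dim S(p^s)=|E|-D\ge1$ for all $s$. Take $0\ne\omega\in S(p)$ and $f$ as in (10). If $f(s)\ne0$, then $F_{p^s}\not\equiv0$ on $S(p^s)$, Lemma 2 gives rank $n+|E|-(|E|-D)+1=n+D+1$, and Lemma 6 gives infinitesimal rigidity. By (11), $f$ is a nonzero multilinear polynomial of degree at most $2$ in $n\ge d+2\ge2$ variables.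

**Step 2: counting.** We claim that a nonzero multilinear polynomial $f$ of degree at most $k$ in $n\ge k$ variables is nonzero at at least $2^{n-k}$ points of $\{\pm1\}^n$. We use induction on $n$. If $k=0$, $f$ is a nonzero constant. If $n=k$, one nonzero value is enough, and it exists because distinct multilinear monomials are linearly independent functions on $\{\pm1\}^n$ (the product of two different ones averages to $0$). Let $n>k\ge1$ and write $f=g+s_1h$, where $g,h$ are multilinear in the other $n-1$ variables, $\deg g\le k$, $\deg h\le k-1$. On $s_1=1$ and $s_1=-1$ the function $f$ is $g+h$ and $g-h$.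

* If both are nonzero polynomials, induction gives at least $2\cdot2^{n-1-k}=2^{n-k}$ points.
* If one of them is zero, then $g=\mp h$ and the other is $\pm2h$, which is nonzero because $f\ne0$. It has degree at most $k-1$ in $n-1$ variables, so induction gives at least $2^{(n-1)-(k-1)}=2^{n-k}$ points.

With $k=2$ we obtain at least $2^{n-2}=\frac14\cdot2^n$ sign patterns. $\square$

## 11. One variable radius, other radii fixed

Let $\emptyset\ne X\subseteq V$. Require $\|p_v\|=r$ (variable) for $v\in X$ and $\|p_v\|=\rho_v$ for $v\notin X$, with fixed arbitrary $\rho_v>0$. The vertex equations become $p_v\cdot\dot p_v=r\dot r$ for $v\in X$ and $p_v\cdot\dot p_v=0$ for $v\notin X$. Generic, rigid and isostatic are defined as before.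

**Theorem 10.** For $G$ simple the maximum rank is $n+r_d(E)+\varepsilon_X$, where $\varepsilon_X=1$ if some edge incident with $X$ lies in a circuit of $\mathcal R_d(V)$ contained in $E$, and $\varepsilon_X=0$ otherwise. Hence, for $n\ge d+2$, $G$ (parallel edges allowed) is isostatic in this setting if and only if it is simple, $E$ is a base of the first elongation of $\mathcal R_d(V)$, and the unique circuit in $E$ has an edge incident with $X$.

For $X=V$ we have $\varepsilon_V=1$ exactly when $E$ is dependent, and Theorem 1 is this case.

*Proof.* **Step 1: the new linear condition.** Let $R_u=\|p_u\|$. A left-kernel vector $(\omega,\lambda)$ satisfies the first family in (7), while the column of $\dot r$ now gives $\sum_{u\in X}\lambda_u=0$. As before, $\omega\in S(p)$ and $\lambda$ is determined; the inner product with $p_u$, divided by $R_u^2$, gives $\lambda_u=-\sum_v\omega_{uv}(1-p_u\cdot p_v/R_u^2)$. Since $R_u=r$ on $X$, summing over $u\in X$ shows that the condition is $F^X_p(\omega)=0$, where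
$$F^X_p(\omega)=\sum_{uv\in E}\kappa_{uv}\,\omega_{uv}\Big(1-\frac{p_u\cdot p_v}{r^2}\Big),\qquad\kappa_{uv}=|\{u,v\}\cap X|. \tag{12}$$
So the rank is $n+|E|-\dim S(p)+\varepsilon$, with $\varepsilon=1$ if $F^X_p\not\equiv0$ on $S(p)$ and $\varepsilon=0$ otherwise. Lemma 3 was stated for arbitrary nonzero vectors and applies.

**Step 2: upper bound.** By Lemma 3(b), $\dim S(p)\ge|E|-r_d(E)$. If the inequality is strict, the rank is at most $n+r_d(E)$. If equality holds, the rank is $n+r_d(E)+\varepsilon$, which is enough when $\varepsilon_X=1$. Suppose equality holds and $\varepsilon_X=0$; we show $\varepsilon=0$. After a rotation write $p_v=a_v(q_v,1)$ with all $a_v\ne0$. Then $\operatorname{rank}R_d(G,q)=r_d(E)$ by Lemma 3(a). Let $e\in E$ be incident with $X$. It lies in no circuit contained in $E$, so $r_d(E-e)=r_d(E)-1$. At $q$ the rows other than $e$ therefore have rank at most $r_d(E)-1$, so the row of $e$ is not in their span, and every stress of $(G,q)$ vanishes on $e$. Hence every $\omega\in S(p)$ vanishes on $e$. In (12) only edges incident with $X$ have $\kappa\ne0$, so $F^X_p\equiv0$ on $S(p)$ and $\varepsilon=0$.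

**Step 3: lower bound.** Choose $q$ such that $\operatorname{rank}R_d((V,F),q)=r_d(F)$ for every $F\subseteq E$. This is possible: each of these finitely many conditions holds on the nonvanishing set of a nonzero polynomial. Put $p_v=R_v(q_v,1)/\|(q_v,1)\|$ with $R_v=r$ on $X$ and $R_v=\rho_v$ off $X$. Then $\dim S(p)=|E|-r_d(E)$ and the rank is at least $n+r_d(E)$. Suppose $\varepsilon_X=1$, and let $C\subseteq E$ be a circuit with an edge $e\in C$ incident with $X$. At $q$ the rows of $C$ are dependent and those of $C-e$ are independent, so there is a stress supported on $C$ that is nonzero on $e$. It gives $\omega\in S(p)$ with $\omega_e\ne0$. Switching keeps all radii, and Step 1 of the proof of Lemma 4 uses no radius, so $\omega\mapsto\omega^s$ is an isomorphism $S(p)\to S(p^s)$. Moreover,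
$$F^X_{p^s}(\omega^s)=\sum_{uv\in E}\kappa_{uv}\omega_{uv}s_us_v-\sum_{uv\in E}\kappa_{uv}\omega_{uv}\frac{p_u\cdot p_v}{r^2}.$$
Write $e=xy$. As in (11), the average of this against $s_xs_y$ is $\kappa_e\omega_e\ne0$, so it is nonzero for some $s$. At that $p^s$ the rank is $n+r_d(E)+1$.

**Step 4: isostatic graphs.** Let $n\ge d+2$. The proof of Lemma 6 applies here: there are again $(d+1)n+1$ columns, and the motions used there have $\dot r=0$ and $p_v\cdot\dot p_v=0$. Parallel edges are excluded as in Section 8. So isostatic means simple with $n+|E|=n+D+1=n+r_d(E)+\varepsilon_X$. Since $r_d(E)\le D$ and $\varepsilon_X\le1$, this is equivalent to $|E|=D+1$, $r_d(E)=D$ and $\varepsilon_X=1$. The first two conditions say that $E$ is a base of the first elongation; such a set has nullity $1$ and so contains a unique circuit. The third says that this circuit has an edge incident with $X$. $\square$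

## 12. Two variable radii: the direct analogue fails for $d\ge3$

Let $V=V_1\sqcup V_2$, with $\|p_v\|=r_i$ for $v\in V_i$, where $r_1,r_2$ are independent variables. The vertex equations are $p_v\cdot\dot p_v=r_i\dot r_i$ for $v\in V_i$. Isostaticity requires independent rows, and counting gives $|E|=D+2$. But "base of the second elongation" is not sufficient.

**Proposition 11.** For every $d\ge3$ there is a simple graph $G$ and a $2$-coloring such that $E$ is a base of the second elongation of $\mathcal R_d(V)$, but the rows of the two-radius rigidity matrix are dependent for every framework.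

The plan is to build $G$ from two copies of a bipartite graph whose stresses affect the columns of $\dot r_1$ and $\dot r_2$ in fixed proportion. Two stresses then give only one independent condition. Let
$$a=d+2,\qquad b=\tbinom{d+2}2-a=\tfrac{(d+2)(d-1)}2\ge d+2,\qquad N=a+b=\tbinom{d+2}2.$$
Here $d\ge3$ is used for $b\ge d+2$, and $N$ is the dimension of the space of symmetric $(d+1)\times(d+1)$ matrices.

**Lemma 12.** Let $\omega\in S(p)$ for a bipartite graph with parts $A,B$, $|A|+|B|=N$, and suppose the $N$ matrices $p_wp_w^T$ are linearly independent. Then $\sum_v\omega_{uv}p_v=0$ for all $u\in A\cup B$.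

*Proof.* Write $\sum_v\omega_{uv}p_v=m_up_u$. Then
$$\sum_{u\in A}m_up_up_u^T=\sum_{u\in A,\,v\in B}\omega_{uv}p_vp_u^T,\qquad\sum_{v\in B}m_vp_vp_v^T=\sum_{u\in A,\,v\in B}\omega_{uv}p_up_v^T,$$
with $\omega_{uv}=0$ for non-edges. The right sides are transposes of each other and the left sides are symmetric. So the left sides are equal, and independence gives $m=0$. $\square$

**The hypothesis of Lemma 12 holds on an open dense set.** Matrices $xx^T$ span the symmetric matrices (spectral theorem), so some $N$ of them form a basis. Hence the determinant $\Delta(x_1,\dots,x_N)$ of the coordinates of $x_1x_1^T,\dots,x_Nx_N^T$ is a nonzero polynomial. Given any framework $p$, there are vectors $x_w$ arbitrarily close to $p_w$ with $\Delta\ne0$. Rescaling each $x_w$ to the length of $p_w$ keeps it close to $p_w$ and multiplies $\Delta$ by a nonzero factor. So the condition is dense among frameworks with given radii; it is open because $\Delta$ is continuous.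

*Proof of Proposition 11.* **Step 1: $K_{a,b}$ is rigid in $\mathbb R^d$ and dependent.** Choose $N$ vectors $x_w$ with $\Delta\ne0$, all last coordinates nonzero, and such that the $a$ vectors of part $A$ span $\mathbb R^{d+1}$, and so do the $b$ vectors of part $B$. This is possible since $a,b\ge d+2$ and each condition is the nonvanishing of some nonzero polynomial. Scale each $x_w$ to the form $(q_w,1)$ and put $p_w=(q_w,1)/\|(q_w,1)\|$. By Lemma 12, $S(p)$ consists of the $a\times b$ matrices $\omega$ with $\sum_v\omega_{uv}p_v=0$ for $u\in A$ and $\sum_u\omega_{uv}p_u=0$ for $v\in B$. So $S(p)=K_A\otimes K_B$, where $K_A,K_B$ are the spaces of linear dependencies of $(p_u)_{u\in A}$ and $(p_v)_{v\in B}$, and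
$$\dim S(p)=(a-d-1)(b-d-1)\ge1.$$
By Lemma 3(a), the rank of $R_d(K_{a,b},q)$ is
$$ab-(a-d-1)(b-d-1)=(d+1)N-(d+1)^2=dN-\tbinom{d+1}2,$$
where we used $N+\binom{d+1}2=\frac{(d+2)(d+1)+(d+1)d}{2}=(d+1)^2$. This is the rank of the rigidity matroid on $N$ vertices. So $K_{a,b}$ is rigid, and it has more edges than its rank.

**Step 2: the graph.** By Step 1 there is a spanning subgraph $H$ of $K_{a,b}$ that is rigid in $\mathbb R^d$ with exactly $dN-\binom{d+1}2+1$ edges: take a base and one more edge. Let $H',H''$ be vertex-disjoint copies of $H$, with parts $A',B'$ and $A'',B''$, and let $n=2N$. The rank of $E(H')\cup E(H'')$ is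
$$2\big(dN-\tbinom{d+1}2\big)=D-\tbinom{d+1}2.$$
The closure of this set contains the complete graphs on $V(H')$ and on $V(H'')$. So it can be made spanning by adding a set of $\binom{d+1}2$ edges, all between $V(H')$ and $V(H'')$. The resulting $G$ is simple and spanning, and
$$|E|=2\big(dN-\tbinom{d+1}2+1\big)+\tbinom{d+1}2=D+2.$$
So $E$ is a base of the second elongation. Color by $V_1=A'\cup A''$ and $V_2=B'\cup B''$.

**Step 3: a dependency on a dense set.** Let $p$ be a framework such that both copies satisfy the hypothesis of Lemma 12. Each copy has one edge more than its rank, so Lemma 3(b), applied to $H'$ and $H''$, gives nonzero $\omega',\omega''\in S(p)$ supported on $E(H')$ and $E(H'')$. Let $\omega$ be in their span. By Lemma 12, $\sum_v\omega_{uv}p_v=0$ for all $u$, so the first family of (7) holds with $\lambda_u=-\sum_v\omega_{uv}$. The combination of rows with coefficients $(\omega,\lambda)$ is therefore zero in all vertex columns. Its entry in the column $\dot r_i$ is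
$$-r_i\sum_{u\in V_i}\lambda_u=r_i\sum_{u\in V_i}\sum_v\omega_{uv}=r_i\sum_e\omega_e,$$
because every edge of $H'$ and $H''$ has exactly one end in $V_i$. So the two entries are $(r_1,r_2)\sum_e\omega_e$. Since $\omega',\omega''$ have disjoint supports, they span a plane, and some nonzero $\omega$ in it has $\sum_e\omega_e=0$. The rows are dependent at $p$.

**Step 4: all frameworks.** Dependence of the rows is a closed condition on $p$, namely the vanishing of all minors of size $n+|E|$. By Step 3 it holds on a dense set of frameworks with any given radii $r_1,r_2$. Hence it holds for every framework. $\square$
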